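\title{Polarized random $k$-SAT has the classical satisfiability threshold}

\begin{abstract}
In $p$-polarized random $k$-SAT each clause picks $k$ variables at random and, according to a fair coin, negates each of them with probability $p$ or with probability $1-p$. The case $p=\frac12$ is classical random $k$-SAT and the case $p=0$ is random monotone $k$-SAT. We prove the conjecture of Larsson Danielsson and Markstr\"om that the median satisfiability threshold does not depend on $p$, up to $o(1)$. The lower bound is known. For the upper bound we exchange polarized clauses for classical ones one at a time; the accumulated error is small because a formula with a large backbone is likely to be made unsatisfiable by the next clause. We then show that the probabilities of satisfiability themselves agree up to $o(1)$, uniformly in $p$ and in the number of clauses, and we extend the comparison to more general laws for the signs of the literals.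
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the conjecture}

Let $x_1,\dots,x_n$ be Boolean variables. A \emph{literal} is a variable $x$ (a \emph{pure} literal) or its negation $\neg x$ (a \emph{negated} literal). A \emph{clause} is a disjunction of $k$ literals on distinct variables, and a \emph{formula} is a conjunction of clauses. A formula is \emph{satisfiable} if some assignment of the values true and false to the variables makes at least one literal true in every clause.

Fix integers $n\ge k\ge2$ and $m\ge0$ and a number $0\le p\le1$. The \emph{$p$-polarized random $k$-SAT formula} $\Phi_m(n,k,p)$ is the conjunction of $m$ independent random clauses, each generated as follows. Choose a set of $k$ distinct variables uniformly at random and toss a fair coin. On heads, each chosen variable is negated with probability $p$ and pure otherwise, independently; on tails, each is negated with probability $1-p$ and pure otherwise, independently. For $p=\frac12$ the clause is uniform among all $2^k\binom nk$ clauses, and we obtain \emph{classical} random $k$-SAT. For $p\in\{0,1\}$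 every clause is all-pure or all-negated, and we obtain random \emph{monotone} $k$-SAT. The parameters $p$ and $1-p$ give the same distribution.

Write $P_p(m)$ for the probability that $\Phi_m(n,k,p)$ is satisfiable. It is nonincreasing in $m$, because deleting a clause preserves satisfiability. The \emph{median threshold} is
\[
\alpha_k(p,n)=\inf\big\{c\ge0:\ P_p(\lfloor cn\rfloor)\le\tfrac12\big\},\qquad \alpha_k(n)=\alpha_k(\tfrac12,n);
\]
a different rounding of $cn$ changes it by at most $1/n$. Asymptotic notation refers to $n\to\infty$ with $k$ and $p$ fixed, unless uniformity is stated. The problem comes from \cite{LM}, together with the following known result, which we use without proof.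

\begin{theorem}[see \cite{LM}]\label{thm:known}
Let $k\ge2$ be fixed.
\begin{enumerate}
\item[(a)] For every $0\le p\le\frac12$,
\[
\alpha_k(n)-o(1)\le\alpha_k(p,n)\le\frac{1+o(1)}{-\log_2(1-2^{-k})}.
\]
\item[(b)] For all $0\le p\le q\le\frac12$ and every sequence $m=m(n)$, $P_p(m)\ge P_q(m)-o(1)$.
\item[(c)] For $k=2$ and every $p$, $\alpha_2(p,n)=1+o(1)$.
\end{enumerate}
\end{theorem}

Thus polarization does not lower the threshold, and for $k=2$ it does not move it. The conjecture posed in \cite{LM} is that for every $k\ge3$ and every $0\le p\le1$ the polarized threshold asymptotically coincides with the classical one. We prove it.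

\begin{theorem}\label{thm:A}
For all fixed $k\ge2$ and $0\le p\le1$, $\ \alpha_k(p,n)=\alpha_k(n)+o(1)$.
\end{theorem}

In view of Theorem~\ref{thm:known}(a), the task is the upper bound $\alpha_k(p,n)\le\alpha_k(n)+o(1)$. The proof uses neither the value of $\alpha_k(n)$ nor its convergence: it compares the two random formulas clause by clause.

\subsection{Why the thresholds should agree}

Let $A$ and $B$ be disjoint sets of $a$ and $b$ variables. What is the probability that a random clause has all its pure variables in $A$ and all its negated variables in $B$? If $A$ and $B$ are the false and the true variables of an assignment, this is the probability that the assignment falsifies the clause. If $A$ and $B$ are the variables that are false, respectively true, in all assignments of a family, it is the probability that all of them falsify the clause.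

Pretend for a moment that the $k$ variables are drawn with replacement. On heads each literal meets the requirement with probability $((1-p)a+pb)/n$, on tails with probability $(pa+(1-p)b)/n$, so the answer is $Q_p(a,b)/n^k$ with
\[
Q_p(a,b)=\tfrac12\big[((1-p)a+pb)^k+(pa+(1-p)b)^k\big],\qquad Q_{1/2}(a,b)=\Big(\frac{a+b}2\Big)^k .
\]
Put $u=\frac{a+b}2$ and $d=(1-2p)\frac{a-b}2$. The two bases are $u+d$ and $u-d$, so
\[
Q_p(a,b)=\tfrac12\big[(u+d)^k+(u-d)^k\big]=\sum_{i\ \mathrm{even}}\binom ki u^{k-i}d^{\,i}.
\]
This is nondecreasing in $d^2$, and $d^2$ is nonincreasing in $p$ on $[0,\frac12]$. Hence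
\begin{equation}\label{eq:Qorder}
Q_p\ge Q_q\ge Q_{1/2}\quad\text{on }[0,\infty)^2\qquad(0\le p\le q\le\tfrac12).
\end{equation}
The parameter $p$ enters only through the imbalance $a-b$. On balanced sets, $a=b$, polarization has no effect, and most assignments are nearly balanced; this suggests that the thresholds agree. On unbalanced sets a polarized clause is falsified more often than a classical one; this points in exactly the direction of the missing upper bound. The obstacle is that the variables are drawn without replacement. This perturbs the comparison by up to order $1/n$ per clause, and there are order $n$ clauses.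

\subsection{Sign laws and stronger statements}

The proof uses the polarized model only through \eqref{eq:Qorder}, so we work in the following generality. A \emph{sign law} is a probability vector $w=(w_0,\dots,w_k)$. A \emph{$w$-clause} is generated by choosing a uniform $k$-set $S$ of variables, choosing independently a number $J$ with $\Pr(J=j)=w_j$, and making a uniform $J$-subset of $S$ pure and the rest negated. Let $\Phi_m(w)$ be the conjunction of $m$ independent $w$-clauses, let $P_w(m)$ be the probability that it is satisfiable, let $\alpha_k(w,n)\in[0,\infty]$ be its median threshold, defined as above, and put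
\[
Q_w(a,b)=\sum_{j=0}^k w_j\,a^jb^{k-j}\qquad(a,b\ge0).
\]
In the polarized model the pure set is uniform given its size, so this model is the sign law $w_j=\frac12\binom kj\big[(1-p)^jp^{k-j}+p^j(1-p)^{k-j}\big]$, and by the binomial theorem its polynomial $Q_w$ is $Q_p$. We call this law the \emph{$p$-law}; the $0$-law is monotone and the $\frac12$-law is classical. The core of the paper is the following comparison, which loses $L$ clauses.

\begin{proposition}\label{prop:compare}
There is a constant $C=C(k)$ with the following property. Let $w,w'$ be sign laws with $Q_w\ge Q_{w'}$ and $Q_w\ge Q_{1/2}$ on $[0,\infty)^2$. Then for all $n\ge k$, $m\ge1$ and $1\le L\le\min(m,n)$,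
\[
P_w(m)\le P_{w'}(m-L)+C\,\frac mn\,L^{-(k-1)/k}.
\]
\end{proposition}

With $L=\lfloor\sqrt n\rfloor$ and the sharpness of the classical threshold this gives Theorem~\ref{thm:A}. The loss of $L$ clauses can also be removed, which yields statements about the probabilities themselves.

\begin{theorem}\label{thm:B}
Let $w,w'$ be as in Proposition~\ref{prop:compare} and let $\gamma_k=\frac{k-1}{4k-2}$. There is $C=C(k)$ such that for all $n\ge k$ and all $m\ge0$,
\[
P_w(m)\le P_{w'}(m)+Cn^{-\gamma_k}.
\]
In particular $P_p(m)\le P_q(m)+Cn^{-\gamma_k}$ for $0\le p\le q\le\frac12$.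
\end{theorem}

\begin{theorem}\label{thm:C}
For fixed $k\ge2$, $\ \displaystyle\sup_{0\le p\le1}\ \sup_{m\ge0}\ \big|P_p(m)-P_{1/2}(m)\big|\to0$ as $n\to\infty$.
\end{theorem}

Call a sign law \emph{balanced} if $\mathbb{E}J=k/2$.

\begin{theorem}\label{thm:D}
Let $w$ be a balanced sign law.
\begin{enumerate}
\item[(i)] $P_w(m)\ge P_{1/2}(m)-o(1)$ uniformly in $m$, and $\alpha_k(w,n)\ge\alpha_k(n)-o(1)$. So, up to $o(1)$, classical $k$-SAT has the smallest threshold among balanced sign laws.
\item[(ii)] If moreover $Q_w\ge Q_{1/2}$ on $[0,\infty)^2$, then $|P_w(m)-P_{1/2}(m)|=o(1)$ uniformly in $m$, and $\alpha_k(w,n)=\alpha_k(n)+o(1)$.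
\end{enumerate}
\end{theorem}

\subsection{What is used without proof}

Besides Theorem~\ref{thm:known} we use one external result.

\begin{theorem}[Friedgut \cite{Fr}]\label{thm:friedgut}
For each $k\ge2$ there is a sequence $r_k(n)$ such that for every $\eta>0$, classical random $k$-SAT with $(r_k(n)-\eta)n$ clauses is satisfiable with probability tending to $1$, and with $(r_k(n)+\eta)n$ clauses it is satisfiable with probability tending to $0$.
\end{theorem}

Proposition~\ref{prop:compare} and Theorem~\ref{thm:B} are self-contained. Theorem~\ref{thm:A} uses Theorem~\ref{thm:known}(a) and Theorem~\ref{thm:friedgut}. Theorems~\ref{thm:C} and~\ref{thm:D} use Theorem~\ref{thm:known}(b) for the single pair $(p,q)=(0,\frac12)$, and the statements on medians in Theorem~\ref{thm:D} also use Theorem~\ref{thm:friedgut}.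

Section~\ref{sec:two} sets up the clause-by-clause comparison and carries it out for $k=2$. Sections~\ref{sec:compare} and~\ref{sec:A} prove Proposition~\ref{prop:compare} and Theorem~\ref{thm:A}. Section~\ref{sec:smooth} shows that one additional clause changes $P_w$ by $O(n^{-1/2})$, Section~\ref{sec:BCD} deduces Theorems~\ref{thm:B}--\ref{thm:D}, and Section~\ref{sec:remarks} examines the hypotheses of Theorem~\ref{thm:D}.

\section{Backbones, and the case of two literals}\label{sec:two}

\subsection{When one clause kills a formula}

We pass from $\Phi_m(w')$ to $\Phi_m(w)$ by changing the law of one clause at a time, so we need the probability that a single random clause destroys the satisfiability of a given formula. For a satisfiable formula $F$ let $A$, respectively $B$, be the set of variables that are false, respectively true, in \emph{all} satisfying assignments of $F$. These sets are disjoint, and the pair $(A,B)$ is the \emph{backbone} of $F$. For an unsatisfiable $F$ we set $A=B=\emptyset$. We write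
\[
a=|A|,\qquad b=|B|,\qquad s=a+b,\qquad z=s/n\in[0,1].
\]
A clause $C$ \emph{kills} $F$ if $F$ is satisfiable and $F\wedge C$ is not. Let $(x)_j=x(x-1)\cdots(x-j+1)$, with $(x)_0=1$.

\begin{lemma}\label{lem:kill}
Let $A,B$ be disjoint sets of $a$ and $b$ variables. A $w$-clause has all its pure variables in $A$ and all its negated variables in $B$ with probability
\[
\kappa_w(a,b)=\frac1{(n)_k}\sum_{j=0}^kw_j\,(a)_j\,(b)_{k-j}.
\]
If $(A,B)$ is the backbone of a formula $F$, then a $w$-clause kills $F$ with probability $\kappa_w(a,b)$.
\end{lemma}

\begin{proof}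
Generate the clause by drawing $J$ and, independently, a uniform sequence of $k$ distinct variables, and making the first $J$ of them pure. The underlying set is uniform and the pure part is a uniform $J$-subset of it, so this is a $w$-clause. Of the $(n)_k$ sequences, $(a)_j(b)_{k-j}$ have their first $j$ entries in $A$ and the others in $B$.

If $F$ is satisfiable, then $F\wedge C$ is unsatisfiable if and only if every satisfying assignment of $F$ falsifies every literal of $C$. For a pure literal $x$ this means $x\in A$, and for a negated literal $\neg x$ it means $x\in B$. If $F$ is unsatisfiable, no clause kills it, and $\kappa_w(0,0)=0$.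
\end{proof}

Fix sign laws $w,w'$. Let $G_{i,j}$ be the conjunction of $i$ independent $w$-clauses and $j$ independent $w'$-clauses, let $g(i,j)$ be the probability that $G_{i,j}$ is satisfiable, and let $\mathbb{E}_{i,j}$ denote expectation over $G_{i,j}$, with $a,b,s,z$ computed from its backbone. Then $g(M,0)=P_w(M)$ and $g(0,M)=P_{w'}(M)$. Adding one clause of either kind to $G_{i,j}$ and applying Lemma~\ref{lem:kill} gives
\begin{equation}\label{eq:drop}
g(i,j)-g(i+1,j)=\mathbb{E}_{i,j}\,\kappa_w(a,b),\qquad g(i,j)-g(i,j+1)=\mathbb{E}_{i,j}\,\kappa_{w'}(a,b).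
\end{equation}
The difference of these identities is the effect of one swap, and $M\ge1$ swaps lead from $(0,M)$ to $(M,0)$:
\begin{equation}\label{eq:telescope}
P_w(M)-P_{w'}(M)=\sum_{i+j=M-1}\big(g(i+1,j)-g(i,j+1)\big)=\sum_{i+j=M-1}\mathbb{E}_{i,j}\big[\kappa_{w'}-\kappa_w\big].
\end{equation}

\subsection{Monotone against classical 2-SAT}

Let $k=2$, let $w=(\frac12,0,\frac12)$ be the monotone law and $w'=(\frac14,\frac12,\frac14)$ the classical law. Then
\[
n(n-1)\kappa_w=\tfrac12\big(a^2+b^2-s\big),\qquad n(n-1)\kappa_{w'}=\tfrac14\big(a^2+b^2-s\big)+\tfrac12ab=\tfrac14\big(s^2-s\big),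
\]
and therefore
\begin{equation}\label{eq:k2diff}
n(n-1)\big(\kappa_{w'}-\kappa_w\big)=\tfrac14\big(s-(a-b)^2\big).
\end{equation}
The term $-(a-b)^2$ is the gain promised by \eqref{eq:Qorder}, and the term $s$ is the price of drawing without replacement. This price is real.

\begin{example}\label{ex:small}
Let $n=3$ and $F=(x_1\vee x_3)\wedge(x_1\vee\neg x_3)\wedge(\neg x_2\vee x_3)\wedge(\neg x_2\vee\neg x_3)$. Here $A=\{x_2\}$ and $B=\{x_1\}$, and the only one of the $12$ clauses that kills $F$ is $\neg x_1\vee x_2$. So $\kappa_w=0$ and $\kappa_{w'}=\frac1{12}$. For $n=2$ the monotone clauses $x_1\vee x_2$ and $\neg x_1\vee\neg x_2$ are satisfiable together, so $P_0(m)=1$ for all $m$, whereas $P_{1/2}(m)<1$ for $m\ge4$. An error term in Theorem~\ref{thm:B} cannot be avoided.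
\end{example}

By \eqref{eq:k2diff} one swap contributes at most $\mathbb{E}_{i,j}[z]/(4(n-1))$ to \eqref{eq:telescope}. The trivial bound $z\le1$ gives a total of $M/(4(n-1))$, a constant when $M$ is of order $n$, which does not tend to zero. We need $\mathbb{E}_{i,j}[z]$ to be small for most terms of the sum.

The reason why it is small is that a large backbone is easy to kill. Since $a^2+b^2\ge s^2/2$, we have $n^2\kappa_w\ge s^2/4-s/2$, hence $z^2\le4\kappa_w+2/n$, and by \eqref{eq:drop}
\[
\mathbb{E}_{i,j}[z^2]\le4\big(g(i,j)-g(i+1,j)\big)+2/n .
\]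
For fixed $j$, the sum of the right side over at most $L\le n$ consecutive values of $i$ telescopes and is at most $4+2L/n\le6$, because $g$ takes values in $[0,1]$. A probability can drop by a constant only a bounded number of times.

This bound runs along rows, whereas \eqref{eq:telescope} runs along an antidiagonal, which meets each row once; the row bound alone does not exclude that $\mathbb{E}_{i,j}[z^2]$ is of order $1$ along one whole antidiagonal. So we use the $L$ values $M=m-L+1,\dots,m$ at once (Figure~\ref{fig:strip}). The strip of pairs with $m-L\le i+j\le m-1$ has $m$ rows with at most $L$ points each, so the sum of $\mathbb{E}_{i,j}[z^2]$ over the strip is at most $6m$. By the Cauchy--Schwarz inequality the sum of $\mathbb{E}_{i,j}[z]\le\mathbb{E}_{i,j}[z^2]^{1/2}$ over the strip is at most $\sqrt{mL\cdot6m}=m\sqrt{6L}$. One of the $L$ antidiagonals carries at most $m\sqrt{6/L}$, and for this $M$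
\[
P_0(m)\le P_0(M)\le P_{1/2}(M)+\frac{m\sqrt{6/L}}{4(n-1)}\le P_{1/2}(m-L)+\frac{m\sqrt{6/L}}{4(n-1)} .
\]
We do not control which $M$ is good, and this is why $L$ clauses are lost.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!20] (0,5) -- (0,7) -- (7,0) -- (5,0) -- cycle;
\draw[->] (0,0) -- (9,0) node[right] {$i$};
\draw[->] (0,0) -- (0,9) node[above] {$j$};
\draw[dashed] (0,8) -- (8,0);
\foreach \s in {5,6,7} \foreach \i in {0,...,\s} \fill (\i,\s-\i) circle (2.5pt);
\draw[very thick,->] (3,5) -- (4,4);
\draw (3,4) circle (6pt);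
\draw[very thick,->] (3,2) -- (6,2);
\node[left] at (0,8) {$m$};
\node[left] at (0,5) {$m-L$};
\node[below] at (8,0) {$m$};
\node[below] at (5,0) {$m-L$};
\end{tikzpicture}
\caption{The point $(i,j)$ stands for the formula with $i$ clauses of law $w$ and $j$ clauses of law $w'$; here $m=8$ and $L=3$. A swap from $(i,j+1)$ to $(i+1,j)$ (diagonal arrow) has an error governed by the backbone at $(i,j)$ (circled). The dots are the points with $m-L\le i+j\le m-1$. Along a row of dots (horizontal arrow) the probability of satisfiability drops by at most $1$ in total, which bounds the backbones in that row.}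
\label{fig:strip}
\end{figure}

\section{The comparison with a loss of $L$ clauses}\label{sec:compare}

For general $k$ there is no identity as clean as \eqref{eq:k2diff}, but the two inequalities drawn from it survive: a swap costs $O(z^{k-1}/n)$, and a backbone is killed with probability of order $z^k$.

\begin{lemma}\label{lem:kappa}
Let $a,b\ge0$ be integers with $s=a+b\le n$, and let $z=s/n$.
\begin{enumerate}
\item[(i)] If $Q_w\ge Q_{w'}$, then $\kappa_{w'}(a,b)-\kappa_w(a,b)\le c_1z^{k-1}/n$ with $c_1=e^k\binom k2$.
\item[(ii)] If $Q_w\ge Q_{1/2}$, then $z^k\le2^k\kappa_w(a,b)+2^k\binom k2/n$.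
\end{enumerate}
\end{lemma}

\begin{proof}
Take disjoint sets $A,B$ of sizes $a,b$. The number $a^jb^{k-j}-(a)_j(b)_{k-j}$ counts the sequences of length $k$ with the first $j$ entries in $A$, the others in $B$, and some repeated entry. For each of the $\binom k2$ pairs of positions, $s^{k-1}$ sequences in $(A\cup B)^k$ agree at that pair. So the number lies in $[0,\binom k2s^{k-1}]$, and averaging over $j$ gives, for every sign law $w$,
\begin{equation}\label{eq:sandwich}
Q_w(a,b)-\tbinom k2s^{k-1}\le(n)_k\,\kappa_w(a,b)\le Q_w(a,b).
\end{equation}

(i) The upper bound for $w'$ and the lower bound for $w$ give $(n)_k(\kappa_{w'}-\kappa_w)\le Q_{w'}-Q_w+\binom k2s^{k-1}\le\binom k2s^{k-1}$. Moreover $(n)_k/n^k=\prod_{i<k}(1-\frac in)\ge\prod_{i<k}(1-\frac ik)=k!/k^k\ge e^{-k}$, the last step because $k^k/k!$ is one term of the series for $e^k$.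

(ii) We have $n^k\kappa_w\ge(n)_k\kappa_w\ge2^{-k}s^k-\binom k2n^{k-1}$; divide by $2^{-k}n^k$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:compare}]
Put $\theta=\frac{k-1}k$ and $\eta(i,j)=\mathbb{E}_{i,j}[z^k]$. By H\"older's inequality $\mathbb{E}_{i,j}[z^{k-1}]\le\eta(i,j)^\theta$, so \eqref{eq:telescope} and Lemma~\ref{lem:kappa}(i) give
\begin{equation}\label{eq:antidiag}
P_w(M)-P_{w'}(M)\le\frac{c_1}n\sum_{i+j=M-1}\eta(i,j)^\theta\qquad(M\ge1).
\end{equation}
Lemma~\ref{lem:kappa}(ii) and the first identity in \eqref{eq:drop} give
\begin{equation}\label{eq:row}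
\eta(i,j)\le2^k\big(g(i,j)-g(i+1,j)\big)+2^k\tbinom k2/n .
\end{equation}
Let $\Sigma$ be the set of pairs $i,j\ge0$ with $m-L\le i+j\le m-1$. In $\Sigma$ the index $j$ takes at most $m$ values, and for each of them $i$ runs over at most $L$ consecutive integers. So $|\Sigma|\le mL$, and summing \eqref{eq:row} along each row, where the differences telescope to at most $1$, yields
\[
\sum_\Sigma\eta(i,j)\le m\big(2^k+2^k\tbinom k2L/n\big)\le c_2m,\qquad c_2=2^k\big(1+\tbinom k2\big),
\]
because $L\le n$. By concavity of $t\mapsto t^\theta$,
\[
\sum_\Sigma\eta(i,j)^\theta\le|\Sigma|^{1-\theta}\Big(\sum_\Sigma\eta(i,j)\Big)^\theta\le(mL)^{1/k}(c_2m)^\theta=c_2^\theta\,m\,L^{1/k}.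
\]
The set $\Sigma$ is the disjoint union of the $L$ antidiagonals $i+j=M-1$ with $m-L+1\le M\le m$, and all these $M$ are at least $1$ because $L\le m$. On one of them the sum of $\eta^\theta$ is at most $c_2^\theta mL^{1/k-1}$, and for this $M$ inequality \eqref{eq:antidiag} gives $P_w(M)\le P_{w'}(M)+c_1c_2^\theta\frac mnL^{-\theta}$. Finally $P_w(m)\le P_w(M)$ and $P_{w'}(M)\le P_{w'}(m-L)$ by monotonicity in the number of clauses. Take $C=c_1c_2^\theta$.
\end{proof}

The hypothesis $Q_w\ge Q_{w'}$ gives the sign of each swap up to a small error. The hypothesis $Q_w\ge Q_{1/2}$ makes every large backbone vulnerable to a $w$-clause, and this is why we telescope in $i$ and not in $j$. Without it the argument breaks: if $w_0=0$, then $\kappa_w(0,b)=0$, and no $w$-clause kills a formula whose backbone consists of true variables only, however many there are.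

\section{The threshold of the polarized model}\label{sec:A}

A loss of $L=o(n)$ clauses is harmless when the threshold of the comparison model is sharp. We first check that Theorem~\ref{thm:friedgut} does not depend on whether clauses may repeat, as they may in $\Phi_m(n,k,\frac12)$, and then center it at the median.

Let $\hat P(m)$ be the probability that $m$ distinct uniformly chosen clauses are satisfiable; it is nonincreasing in $m$. Given the number $m'$ of distinct clauses of $\Phi_m(n,k,\frac12)$, they form a uniform set of $m'$ clauses. The number $m-m'$ is at most the number of pairs of equal clauses, whose expectation $\binom m2/(2^k\binom nk)$ is $O(1)$ for $m=O(n)$. By Markov's inequality,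
\[
\hat P(m)\le P_{1/2}(m)\le\hat P\big(m-\lceil\log n\rceil\big)+o(1)\qquad(m=O(n)).
\]
Only $m=O(n)$ matters: each of the $2^n$ assignments satisfies a classical clause with probability $1-2^{-k}$, so $\hat P(m)\le P_{1/2}(m)\le2^n(1-2^{-k})^m\le(2/e)^n$ for $m\ge2^kn$, which forces $r_k(n)=O(1)$. Hence the theorem holds in one model if and only if it holds in the other, with the same $r_k(n)$. A negative number of clauses is read as zero.

\begin{lemma}\label{lem:median}
For every $\varepsilon>0$, $P_{1/2}(m)\to1$ uniformly over $m\le(\alpha_k(n)-\varepsilon)n$, and $P_{1/2}(m)\to0$ uniformly over $m\ge(\alpha_k(n)+\varepsilon)n$.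
\end{lemma}

\begin{proof}
Let $\eta=\varepsilon/2$, $r=r_k(n)$ and $m_\pm=\lfloor(r\pm\eta)n\rfloor$. By Theorem~\ref{thm:friedgut}, $P_{1/2}(m_-)\to1$ and $P_{1/2}(m_+)\to0$. For large $n$ these numbers lie on either side of $\frac12$, so $r-\eta\le\alpha_k(n)\le r+\eta$ by monotonicity and the definition of the median. Then $m\le(\alpha_k(n)-\varepsilon)n$ implies $m\le m_-$, and $m\ge(\alpha_k(n)+\varepsilon)n$ implies $m\ge m_+$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By the symmetry between $p$ and $1-p$ let $p\le\frac12$. Theorem~\ref{thm:known}(a) gives $\alpha_k(p,n)\ge\alpha_k(n)-o(1)$. For the opposite inequality fix $\varepsilon\in(0,1)$ and put $m=\lfloor(\alpha_k(n)+2\varepsilon)n\rfloor$ and $L=\lfloor\sqrt n\rfloor$. The upper bound in Theorem~\ref{thm:known}(a) gives $\alpha_k(n)=O(1)$, so $m/n=O(1)$. For large $n$ we have $\sqrt n+1\le\varepsilon n$, hence $L\le\min(m,n)$ and $m-L\ge(\alpha_k(n)+\varepsilon)n$. By \eqref{eq:Qorder}, Proposition~\ref{prop:compare} applies with $w$ the $p$-law and $w'$ the classical law, and with Lemma~\ref{lem:median}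
\[
P_p(m)\le P_{1/2}(m-L)+O\big(n^{-(k-1)/(2k)}\big)\to0 .
\]
So $\alpha_k(p,n)\le\alpha_k(n)+2\varepsilon$ for all large $n$, and $\varepsilon$ was arbitrary.
\end{proof}

\section{One more clause changes little}\label{sec:smooth}

Near the threshold, sharpness says nothing about $P_{w'}(m-L)-P_{w'}(m)$, and for a general law $w'$ we have no sharpness theorem at hand. To remove the loss in Proposition~\ref{prop:compare} we bound the effect of a single clause.

\begin{lemma}\label{lem:smooth}
For $0<\delta<T$ there is $C=C(k,\delta,T)$ such that for every sign law $w$, every $n\ge k$ and every integer $m\ge1$ with $\delta n\le m\le Tn$,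
\[
P_w(m-1)-P_w(m)\le Cn^{-1/2}.
\]
\end{lemma}

The idea is that a clause containing a variable that occurs nowhere else can be deleted without affecting satisfiability. One expects a linear number of such clauses, with fluctuations of order $\sqrt n$, so that the formula left after the deletions has almost the same law whether we started with $m-1$ clauses or with $m$. To compute these laws exactly we restrict the deletions to clauses that meet a fixed half $R$ of the variables exactly once; for them the question is about balls in bins. We use Chebyshev's inequality mostly in this form: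
\begin{equation}\label{eq:cheb}
\text{if }\operatorname{Var}X\le\mathbb{E}X\text{ and }\mathbb{E}X>0,\text{ then }\Pr(X\le\tfrac12\mathbb{E}X)\le4/\mathbb{E}X .
\end{equation}
We also use $1-x\ge e^{-2x}$ for $0\le x\le\frac12$.

\begin{proof}
Let $h=P_w(m-1)-P_w(m)$. Since $h\le1$, we may take $n$ large in terms of $k,\delta,T$. Write $\Phi_m=C_1\wedge\dots\wedge C_m$ and $\Phi_{m-1}=C_1\wedge\dots\wedge C_{m-1}$, and let $\mathcal E$ be the event that $C_m$ kills $\Phi_{m-1}$, so $h=\Pr(\mathcal E)$. Fix a set $R$ of $r=\lfloor n/2\rfloor\ge n/3$ variables. A clause is \emph{anchored} if it contains exactly one variable of $R$, its \emph{anchor}. A $w$-clause is anchored with probability $\beta=r\binom{n-r}{k-1}/\binom nk\to k2^{-k}$, so $\beta\ge2^{-k}$ for large $n$.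

\medskip\noindent\emph{Step 1: the last clause may be taken anchored.} A permutation of the variables preserves the law of $(C_1,\dots,C_m)$ and the event $\mathcal E$, and any $k$-set can be mapped to any other. So the probability that $\mathcal E$ occurs and $C_m$ has variable set $S$ does not depend on $S$; that is, $\mathcal E$ is independent of the variable set of $C_m$. Hence $h=\Pr(\mathcal E\mid C_m\text{ anchored})$. From now on we condition on $C_m$ being anchored, which leaves the law of $C_1,\dots,C_{m-1}$ unchanged.

\medskip\noindent\emph{Step 2: balls and bins.} Reveal which of $C_1,\dots,C_{m-1}$ are anchored, say $N-1$ of them, and reveal all those that are not; call this information $\mathcal D$. Given $\mathcal D$, the $N$ anchored clauses of $\Phi_m$ are independent copies of a $w$-clause conditioned to be anchored. Such a clause is a triple $(y,\epsilon,D)$ consisting of the anchor $y$, its sign $\epsilon$, and $k-1$ literals $D$ on variables outside $R$. A permutation of $R$ preserves the law of the triple and changes only $y$, so $y$ is uniform on $R$ and independent of $(\epsilon,D)$.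 We view the anchors as balls thrown independently into the $r$ bins of $R$; the formula $\Phi_{m-1}$ has $N-1$ balls and $\Phi_m$ has $N$. Call a bin \emph{free} if its variable occurs in no revealed clause, and let $f$ be the number of free bins, which is determined by $\mathcal D$.

If a free bin contains exactly one ball, its variable occurs in exactly one clause of the formula. All such clauses can be deleted at once without affecting satisfiability, since each can be satisfied afterwards through its own anchor. Define the \emph{pattern} $c=(c_y)_{y\in R}$ as the vector of bin counts in which every $1$ in a free bin is replaced by $0$. What remains after the deletions consists of the revealed clauses and, for each $y$, of $c_y$ clauses with anchor $y$ and independent copies of $(\epsilon,D)$. So given $\mathcal D$ and the pattern, the probability of satisfiability is a function $\Theta(c)\in[0,1]$ that does not depend on the number of balls thrown. Let $\mu_N$ be the law of the pattern of $N$ balls. Since $\mu_{N-1}$ and $\mu_N$ both have total mass $1$, the positive and negative parts of their difference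 have equal mass, and
\begin{equation}\label{eq:tv}
\Pr(\mathcal E\mid\mathcal D)=\sum_c(\mu_{N-1}-\mu_N)(c)\,\Theta(c)\le\sum_c(\mu_N-\mu_{N-1})_+(c)=\sum_{\mu_N(c)>0}\mu_N(c)\Big(1-\frac{\mu_{N-1}(c)}{\mu_N(c)}\Big)_+ .
\end{equation}

\medskip\noindent\emph{Step 3: the likelihood ratio.} Let $c$ be a pattern with $|c|=\sum_yc_y$ and with $K$ free bins of count at least $2$. The count vectors of $N$ balls with pattern $c$ arise by choosing $N-|c|$ of the other $f-K$ free bins to hold one ball each, and each has multinomial probability $N!\,r^{-N}/\prod_yc_y!$. So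
\[
\mu_N(c)=\frac{N!}{\prod_yc_y!}\,r^{-N}\binom{f-K}{N-|c|}.
\]
For $N$ balls let $X_1=N-|c|$ be the number of free bins with exactly one ball and $X_0=f-K-X_1$ the number of empty free bins. Since $\binom{x}{u-1}/\binom xu=u/(x-u+1)$ for $0\le u\le x$, we get $\mu_{N-1}(c)/\mu_N(c)=rX_1/(N(X_0+1))$ whenever $\mu_N(c)>0$. With $Y=X_0-rX_1/N$, one minus this ratio equals $(1+Y)/(X_0+1)$, so \eqref{eq:tv} gives
\begin{equation}\label{eq:ratio}
\Pr(\mathcal E\mid\mathcal D)\le\mathbb{E}\Big[\min\Big(1,\frac{1+|Y|}{X_0+1}\Big)\,\Big|\,\mathcal D\Big].
\end{equation}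
It remains to show that typically $|Y|=O(\sqrt n)$ while $X_0$ is of order $n$.

\medskip\noindent\emph{Step 4: moments given $\mathcal D$.} Let $N\ge2$, $r\ge2$, $\lambda_1=1-\frac1r$ and $\lambda_2=1-\frac2r$; a ball avoids one given bin with probability $\lambda_1$ and two given bins with probability $\lambda_2$. Summing over free bins and over ordered pairs of distinct free bins,
\begin{align*}
\mathbb{E}X_0&=f\lambda_1^N, & \mathbb{E}X_1&=f\,\frac Nr\,\lambda_1^{N-1},\\
\mathbb{E}X_0(X_0-1)&=f(f-1)\lambda_2^N, & \mathbb{E}X_0X_1&=f(f-1)\frac Nr\,\lambda_2^{N-1},\\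
\mathbb{E}X_1(X_1-1)&=f(f-1)\frac{N(N-1)}{r^2}\lambda_2^{N-2}. & &
\end{align*}
Write $Y^2=X_0+\frac{r^2}{N^2}X_1+\big[X_0(X_0-1)-\frac{2r}NX_0X_1+\frac{r^2}{N^2}X_1(X_1-1)\big]$. The bracket has expectation $f(f-1)\lambda_2^{N-2}\big[\lambda_2^2-2\lambda_2+1-\frac1N\big]$, and $(1-\lambda_2)^2=4/r^2$: the terms of order $n^2$ cancel. As $f\le r$ and $\lambda_1,\lambda_2\in[0,1]$,
\begin{equation}\label{eq:second}
\mathbb{E}Y^2=f\lambda_1^N+\frac{rf}N\lambda_1^{N-1}+f(f-1)\lambda_2^{N-2}\Big[\frac4{r^2}-\frac1N\Big]\le r+\frac{r^2}N+4 .
\end{equation}
Since $\lambda_2\le\lambda_1^2$, also $\operatorname{Var}X_0=f(f-1)\lambda_2^N+\mathbb{E}X_0-f^2\lambda_1^{2N}\le\mathbb{E}X_0$.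

\medskip\noindent\emph{Step 5: typical $\mathcal D$.} Call $\mathcal D$ \emph{typical} if $N\ge2^{-k-1}\delta n$ and $f\ge\frac12re^{-2kT}$. We show that $\mathcal D$ is typical outside probability $O(1/n)$; the first condition uses $m\ge\delta n$ and the second uses $m\le Tn$.

The variable $N-1$ is binomial with parameters $m-1$ and $\beta$. Its mean is at least $2^{-k}(\delta n-1)$ and its variance at most $Tn$. If $N<2^{-k-1}\delta n$, then $N-1$ is below its mean by at least $2^{-k-2}\delta n$ for large $n$, which has probability $O(1/n)$ by Chebyshev's inequality.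

Next, $f\ge Z$, where $Z$ is the number of variables of $R$ that occur in none of $C_1,\dots,C_{m-1}$. A given variable is absent from all these clauses with probability $(1-\frac kn)^{m-1}\ge e^{-2kT}$ for $n\ge2k$, so $\mathbb{E}Z\ge re^{-2kT}$. Two given variables are both absent from one clause with probability $\binom{n-2}k/\binom nk=(1-\frac kn)(1-\frac k{n-1})\le(1-\frac kn)^2$. So the indicators summed in $Z$ have nonpositive covariances, $\operatorname{Var}Z\le\mathbb{E}Z$, and \eqref{eq:cheb} applies.

\medskip\noindent\emph{Step 6: conclusion.} Let $\mathcal D$ be typical. Since $N\le m\le Tn$ and $r\ge n/3$, we have $\lambda_1^N\ge e^{-2N/r}\ge e^{-6T}$, so $\mathbb{E}X_0\ge c'n$ with $c'=\frac16e^{-2kT-6T}$. By \eqref{eq:cheb}, $X_0\ge c'n/2$ outside conditional probability $4/(c'n)$. By \eqref{eq:second} and the lower bound on $N$, $\mathbb{E}|Y|\le(\mathbb{E}Y^2)^{1/2}=O(\sqrt n)$. So the right side of \eqref{eq:ratio} is at most $\frac4{c'n}+\frac{1+O(\sqrt n)}{c'n/2}=O(n^{-1/2})$. Averaging over $\mathcal D$ gives $h=O(n^{-1/2})+O(n^{-1})$, with constants that depend only on $k,\delta,T$.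
\end{proof}

\section{Comparison of probabilities for all $m$}\label{sec:BCD}

Lemma~\ref{lem:smooth} needs $m/n$ bounded away from $0$ and $\infty$, and the error in Proposition~\ref{prop:compare} grows with $m/n$. Outside a bounded range of densities the comparison is trivial, as the next lemma shows. Recall Hall's theorem: finite sets $S_1,\dots,S_m$ have distinct representatives $y_i\in S_i$ if and only if, for every $t$, any $t$ of them have a union of at least $t$ elements.

\begin{lemma}\label{lem:extreme}
\begin{enumerate}
\item[(i)] For every sign law $w$ and $m\le n/16$, $P_w(m)\ge1-O(1/n)$ with an absolute implied constant.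
\item[(ii)] Let $T=2^{k+2}$. If $Q_w\ge Q_{1/2}$, $m\ge Tn$ and $n\ge2^{k+1}\binom k2$, then $P_w(m)\le2^{-n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If the variable sets of the clauses have distinct representatives, we satisfy each clause through its representative. Otherwise, by Hall's theorem, some $t$ clauses use only variables from a set of $v=t-1$ variables, and $v\ge k\ge2$ forces $t\ge3$. A clause lies in a given $v$-set with probability $\binom vk/\binom nk\le(v/n)^k\le(v/n)^2$. With $\delta=\frac1{16}$, the bound $\binom xt\le(ex/t)^t$ and $t>v$, the expected number of such configurations is at most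
\[
\sum_{t\ge3}\binom mt\binom nv\Big(\frac vn\Big)^{2t}\le\sum_{t\ge3}\Big(\frac{e\delta n}v\Big)^t\Big(\frac{en}v\Big)^v\Big(\frac vn\Big)^{2t}=\sum_{t\ge3}(e\delta)^te^{t-1}\,\frac vn\le\frac1n\sum_{t\ge3}t\,(e^2\delta)^t,
\]
and the series converges because $e^2<16$.

(ii) By the first part of Lemma~\ref{lem:kill}, an assignment with $a$ false and $b=n-a$ true variables falsifies a $w$-clause with probability $\kappa_w(a,b)$. Lemma~\ref{lem:kappa}(ii) with $z=1$ gives $\kappa_w(a,b)\ge2^{-k}-\binom k2/n\ge2^{-k-1}$. So the expected number of satisfying assignments is at most $2^n(1-2^{-k-1})^{Tn}\le2^ne^{-2n}\le2^{-n}$.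
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Enlarging $C$, we may take $n$ large. Let $T=2^{k+2}$. If $m\le n/16$, then $P_w(m)\le1\le P_{w'}(m)+O(1/n)$ by Lemma~\ref{lem:extreme}(i) for $w'$. If $m\ge Tn$, then $P_w(m)\le2^{-n}$ by Lemma~\ref{lem:extreme}(ii) for $w$. Both errors are $O(n^{-\gamma_k})$.

Let $n/16\le m\le Tn$ and $1\le L\le n/32$. The integers $m-L+1,\dots,m$ lie in $[n/32,Tn]$, so Proposition~\ref{prop:compare} followed by $L$ applications of Lemma~\ref{lem:smooth} for $w'$ gives
\[
P_w(m)\le P_{w'}(m-L)+O\big(L^{-(k-1)/k}\big)\le P_{w'}(m)+O\big(Ln^{-1/2}\big)+O\big(L^{-(k-1)/k}\big).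
\]
The two errors balance when $L^{(2k-1)/k}=n^{1/2}$. Take $L=\lfloor n^{k/(4k-2)}\rfloor\le n^{1/3}$, which is admissible for large $n$; both errors are then $O(n^{-(k-1)/(4k-2)})$. The last claim follows from \eqref{eq:Qorder}.
\end{proof}

Theorem~\ref{thm:B} bounds a law with a larger polynomial from above by a law with a smaller one. The monotone law has the largest polynomial among the laws considered below, and Theorem~\ref{thm:known}(b) closes the circle by bounding it from below by the classical law. Put
\[
\omega_n=\sup_{m\ge0}\big(P_{1/2}(m)-P_0(m)\big)\ge0 .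
\]
Choosing for each $n$ a number $m(n)$ with $P_{1/2}(m(n))-P_0(m(n))\ge\omega_n/2$ and applying Theorem~\ref{thm:known}(b) with $(p,q)=(0,\frac12)$ to this sequence shows that $\omega_n\to0$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By symmetry let $p\le\frac12$. Theorem~\ref{thm:B} for the pairs $(0,p)$ and $(p,\frac12)$ gives, with $C$ independent of $p$ and $m$,
\[
P_{1/2}(m)-\omega_n-Cn^{-\gamma_k}\le P_0(m)-Cn^{-\gamma_k}\le P_p(m)\le P_{1/2}(m)+Cn^{-\gamma_k}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
(i) The weighted inequality of arithmetic and geometric means, $x^\lambda y^{1-\lambda}\le\lambda x+(1-\lambda)y$, with $x=a^k$, $y=b^k$ and $\lambda=j/k$ gives $a^jb^{k-j}\le\frac jka^k+(1-\frac jk)b^k$. Averaging over $j$ with $\mathbb{E}J=k/2$ gives $Q_w\le\frac12(a^k+b^k)=Q_0$, and $Q_0\ge Q_{1/2}$ by \eqref{eq:Qorder}. So Theorem~\ref{thm:B} applies with the monotone law in the first role and $w$ in the second: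
\[
P_w(m)\ge P_0(m)-Cn^{-\gamma_k}\ge P_{1/2}(m)-\omega_n-Cn^{-\gamma_k}\qquad(m\ge0).
\]
Given $\varepsilon>0$, Lemma~\ref{lem:median} now shows that $P_w(m)>\frac12$ for all $m\le(\alpha_k(n)-\varepsilon)n$ once $n$ is large, so $\alpha_k(w,n)\ge\alpha_k(n)-\varepsilon$.

(ii) Theorem~\ref{thm:B} with $w$ in the first role and the classical law in the second gives $P_w(m)\le P_{1/2}(m)+Cn^{-\gamma_k}$; together with (i) this is the first claim. For $m=\lceil(\alpha_k(n)+\varepsilon)n\rceil$, Lemma~\ref{lem:median} gives $P_w(m)\to0$, so $\alpha_k(w,n)\le m/n\le\alpha_k(n)+\varepsilon+1/n$ for large $n$.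
\end{proof}

\section{The hypotheses of Theorem~\ref{thm:D}}\label{sec:remarks}

\begin{remark}[balance is automatic in (ii)]
At $a=1+x$, $b=1-x$ we have $Q_{1/2}=1$ and $Q_w=\sum_jw_j(1+x)^j(1-x)^{k-j}=1+(2\mathbb{E}J-k)x+O(x^2)$. The inequality $Q_w\ge1$ for small $x$ of both signs forces $\mathbb{E}J=k/2$.
\end{remark}

\begin{remark}[the hypothesis $Q_w\ge Q_{1/2}$ cannot simply be dropped]
Let $w_0=w_k=0$, for instance the balanced law under which $J$ is $1$ or $k-1$ according to a fair coin. Every clause has a pure literal, so the all-true assignment satisfies every formula and $\alpha_k(w,n)=\infty$.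
\end{remark}

\begin{remark}[flip-symmetric laws for $k=3$]
Let $k=3$ and $w_j=w_{3-j}$, and put $t=w_0+w_3$, so that $w_0=w_3=\frac t2$ and $w_1=w_2=\frac{1-t}2$. By homogeneity it suffices to compare $Q_w$ with $Q_{1/2}=\frac18$ on the segment $a+b=1$. There $a^3+b^3=1-3ab$ and $a^2b+ab^2=ab$, so $Q_w=\frac t2+\frac{1-4t}2ab$ with $ab\in[0,\frac14]$. This is affine in $ab$, with values $\frac t2$ and $\frac18$ at the endpoints, so $Q_w\ge Q_{1/2}$ if and only if $t\ge\frac14$. Hence every such law with $t\in[\frac14,1]$ has the classical $3$-SAT threshold up to $o(1)$; these are exactly the $p$-laws, for which $t=p^3+(1-p)^3=1-3p(1-p)$ runs over $[\frac14,1]$. For $t<\frac14$, what is proved here is only that the threshold is at least the classical one, up to $o(1)$.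
\end{remark}

\begin{remark}[laws that are not polarized]
Since $Q_w$ is linear in $w$, every mixture of $p$-laws satisfies $Q_w\ge Q_{1/2}$. Let $k=4$, $u=\frac{a+b}2$ and $d_0=\frac{a-b}2$. The equal mixture of the monotone and classical laws has $Q_w=u^4+3u^2d_0^2+\frac12d_0^4$, while $Q_p=u^4+6(1-2p)^2u^2d_0^2+(1-2p)^4d_0^4$. Equality would need $(1-2p)^2=(1-2p)^4=\frac12$, so Theorem~\ref{thm:D}(ii) covers a law that is not a $p$-law.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Fr}
E. Friedgut, \emph{Sharp thresholds of graph properties, and the $k$-SAT problem}, J. Amer. Math. Soc. \textbf{12} (1999).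

\bibitem{LM}
Joel Larsson Danielsson and Klas Markstr\"om, \emph{Polarised random $k$-SAT}, arXiv:2204.06615 (2022).

\end{thebibliography}
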